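# Frobenius nonclassical hypersurfaces of degree $\sqrt q+1$ are Hermitian

Throughout, $q$ is a square, $s=\sqrt q=p^e$ with $p$ prime and $e\ge 1$, and $k=\overline{\mathbb F_q}$. A *form* is a homogeneous polynomial. "Line", "plane" and "hyperplane" mean line, plane and hyperplane defined over $\mathbb F_q$, unless another field is mentioned.

## Does degree $\sqrt q+1$ force the Hermitian equation?

Let $X=\{F=0\}\subset\mathbb P^n$ with $F\in\mathbb F_q[x_0,\dots,x_n]$ a form. The $q$-th Frobenius map $\Phi[x_0:\dots:x_n]=[x_0^q:\dots:x_n^q]$ sends $X$ to itself. We ask for more: that $\Phi(P)$ always lies in the tangent space at $P$.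

**Definition (Frobenius nonclassical).** $X$ is *Frobenius nonclassical* if for every $P\in X(k)$ the point $\Phi(P)$ lies in
$$T_PX=\Big\{\sum_{i=0}^n x_i\,\frac{\partial F}{\partial x_i}(P)=0\Big\}\subset\mathbb P^n .$$
If all partials vanish at $P$, then $T_PX=\mathbb P^n$ and there is no condition at $P$.

Put $V=\sum_i x_i^q\,\partial/\partial x_i$. The condition says exactly that $VF=\sum_i x_i^q\,\partial F/\partial x_i$ vanishes on $X(k)$.

**Definition (smooth at $\mathbb F_q$-points).** Every $\mathbb F_q$-rational point of $X$ is a nonsingular point of $X$. Nothing is asked at the other points of $X(k)$.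

**Definition (Hermitian).** $X$ is *Hermitian* if, after a linear change of coordinates over $\mathbb F_q$, it is defined by $x_0^{s+1}+\dots+x_n^{s+1}$.

*A conic is not Frobenius nonclassical.* Take $F=x_0x_2-x_1^2$. At the point $[1:t:t^2]$ we get $VF=t^2+t^{2q}-2t^{q+1}=(t^q-t)^2$, which is nonzero for $t\notin\mathbb F_q$.

*A Hermitian hypersurface is Frobenius nonclassical.* For $F=\sum x_i^{s+1}$ we have $\partial F/\partial x_i=x_i^s$, because $s+1=1$ in $\mathbb F_q$. Hence $VF=\sum x_i^{s+q}=\sum x_i^{s(s+1)}=F^s$, which vanishes on $X$. The partials $x_i^s$ have no common zero, so $X$ is smooth. It is then also reduced, since a square factor of $F$ would produce singular points.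

The natural guess is that in degree $s+1$ there is nothing else. Here is the background for it, quoted from the problem; we shall use it.

**Known result.** If $X\subset\mathbb P^n$, $n\ge2$, is a reduced Frobenius nonclassical hypersurface of degree $d\ge2$ over $\mathbb F_q$ that is smooth at $\mathbb F_q$-points, then $d\ge \sqrt q+1$. Moreover, if $X$ is a reduced curve or a smooth surface, then $d=\sqrt q+1$ holds only if $X$ is Hermitian.

The conjecture, taken from Shamil Asgarli, Lian Duan, Kuan-Wen Lai, "Frobenius nonclassical hypersurfaces", arXiv:2207.11981 (2022), says that the last statement holds in every dimension, for $X$ reduced and smooth at $\mathbb F_q$-points. Let us test it by hand.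

*Diagonal forms.* Let $F=\sum c_ix_i^{s+1}$ with all $c_i\in\mathbb F_q^*$. As $c_i^q=c_i$,
$$VF=\sum c_ix_i^{s+q}=\Big(\sum c_i^s x_i^{s+1}\Big)^s .$$
$F$ is smooth, hence squarefree. So $X$ is Frobenius nonclassical iff $F$ divides $\sum c_i^sx_i^{s+1}$, a form of the same degree. This means that all $c_i^{s-1}$ are equal, that is, $c_i/c_0\in\mathbb F_s^*$. The norm $a\mapsto a^{s+1}$ maps $\mathbb F_q^*$ onto $\mathbb F_s^*$: its kernel has $s+1$ elements, so its image has $s-1$. Rescaling the variables then shows that $X$ is Hermitian. For example, over $\mathbb F_4=\{0,1,\omega,\omega^2\}$ the smooth cubic $x^3+y^3+\omega z^3$ is not Frobenius nonclassical. The guess survives.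

*A non-diagonal form.* Let $F=x_0^sx_1+x_1^sx_2+x_2^sx_0$. Its partials are $x_2^s,x_0^s,x_1^s$, so it is smooth. Here $VF=(F^*)^s$ with $F^*=x_0x_1^s+x_1x_2^s+x_2x_0^s$. If $VF$ vanished on $X$, then the squarefree form $F$ would divide $F^*$ and be proportional to it. But the two have no monomial in common. So $X$ is not Frobenius nonclassical, and the guess survives again.

*Dropping smoothness.* For $n\ge2$ let $F=x_0^{s+1}+\dots+x_{n-1}^{s+1}$ in $\mathbb P^n$. Again $VF=F^s$. The partials vanish together only at $[0:\dots:0:1]$, so $F$ is reduced. This is a reduced Frobenius nonclassical hypersurface of degree $s+1$ with a singular rational point, so it is not Hermitian. Smoothness at $\mathbb F_q$-points cannot be dropped, for any $n\ge 2$ and any square $q$. For $n=2$ this is a union of $s+1$ lines through a point, a picture that will return.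

*Dropping reducedness.* Let $n=2$, $s=5$, $q=25$, and let $A$ be a ternary cubic over $\mathbb F_{25}$ without rational points: the norm form $N_{\mathbb F_{25^3}/\mathbb F_{25}}(\omega_0x_0+\omega_1x_1+\omega_2x_2)$ for a basis $(\omega_i)$. Then $F=A^2$ has degree $6=s+1$. All its partials $2A\,\partial A/\partial x_i$ vanish on $X$, so the tangency condition is empty, and there are no rational points to check. So "reduced" matters here. It does not always matter, and we shall determine exactly when it does.

**Theorem 1.** Let $n\ge 2$ and let $X=\{F=0\}\subset\mathbb P^n$ be a reduced Frobenius nonclassical hypersurface of degree $s+1$ over $\mathbb F_q$, smooth at $\mathbb F_q$-points. Then $X$ is Hermitian. Conversely, Hermitian hypersurfaces have all these properties.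

**Theorem 2.** Let $n\ge2$, $q=s^2$, and let $F\in\mathbb F_q[x_0,\dots,x_n]$ be any form of degree $s+1$ (possibly not reduced) such that $\Phi(P)\in T_PX$ for all $P\in X(k)$ (with $T_PX=\mathbb P^n$ if all partials vanish at $P$), and all partials vanish simultaneously at no $\mathbb F_q$-point of $X$. Then exactly one of the following holds:

- (a) $X$ is Hermitian;
- (b) $F=B$ or $F=L\cdot B$, where $L$ is an $\mathbb F_q$-linear form and $B$ is a nonconstant form over $\mathbb F_q$ without zeros in $\mathbb P^n(\mathbb F_q)$, each of whose $\mathbb F_q$-irreducible factors has multiplicity $\ge2$.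

Conversely, all $F$ in (a), (b) of degree $s+1$ satisfy the hypotheses. Case (b) occurs if and only if $s\ge 2n+1$. Hence "reduced" can be omitted from the conjecture if and only if $\sqrt q\le 2n$.

By Theorem 1, smoothness at $\mathbb F_q$-points forces $X$ to be smooth over $k$. The converse in Theorem 1 was checked above (the next section shows that the Frobenius condition does not depend on the $\mathbb F_q$-coordinates). Until the last section, $X=\{F=0\}$ is as in Theorem 1.

## The derivation $V$, and textbook facts

**Low degree.** A nonzero polynomial over $\mathbb F_q$ of total degree $\le q-1$ does not vanish at all $\mathbb F_q$-vectors, because each variable occurs with exponent at most $q-1$. Note $s+1\le q-1$, since $(s-2)(s+1)\ge0$.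

**Hermitian forms.** A Hermitian form is $\sum a_{ij}z_i^sz_j$ with $a_{ij}\in\mathbb F_q$ and $a_{ji}^s=a_{ij}$. A substitution $z_i=\sum_k b_{ik}w_k$ over $\mathbb F_q$, invertible or not, gives the matrix $a'_{kl}=\sum a_{ij}b_{ik}^sb_{jl}$, and $(a'_{lk})^s=\sum a_{ij}^sb_{il}^{q}b_{jk}^s=\sum a_{ji}b_{jk}^sb_{il}=a'_{kl}$. So restrictions of Hermitian forms to $\mathbb F_q$-subspaces are Hermitian. *A Hermitian form of rank $r$ is equivalent over $\mathbb F_q$ to $z_0^{s+1}+\dots+z_{r-1}^{s+1}$.* To see this, let $h(v,w)=\sum a_{ij}v_i^sw_j$, so $h(w,v)=h(v,w)^s$ and $h(v,v)\in\mathbb F_s$. If $h\ne0$, some $h(v,v)\neq0$: choose $v,w$ with $h(v,w)\ne0$ and scale $w$ so that $c=h(v,w)$ satisfies $c+c^s\ne0$, which is possible because $T+T^s$ has at most $s<q$ roots. If $h(v,v)=h(w,w)=0$, then $h(v+w,v+w)=c+c^s\neq0$. Now scale $v$ so that $h(v,v)=1$ (norms are onto), split off $\{w:h(v,w)=0\}$, and use induction.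

In two variables, rank $1$ gives $z_0^{s+1}$, with one root of multiplicity $s+1$. Rank $2$ gives $z_0^{s+1}+z_1^{s+1}$, with $s+1$ distinct roots in $\mathbb P^1(\mathbb F_q)$, since $-1\in\mathbb F_s^*$ is the norm of exactly $s+1$ elements.

**The derivation.** $V$ is a $k$-linear derivation of $k[x_0,\dots,x_n]$, and $V(L)=L^q$ for every $\mathbb F_q$-linear form $L$. A derivation is determined by its values on generators, so $V$ has the same shape in all $\mathbb F_q$-linear coordinate systems. If $\Lambda$ is an $\mathbb F_q$-linear subspace, its ideal is generated by $\mathbb F_q$-linear forms $L$, and $V(L)=L^q$ is in the ideal. So $V$ induces on $k[\Lambda]$ the analogous derivation, and $V(F|_\Lambda)=(VF)|_\Lambda$.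

As $F$ is reduced (equivalently squarefree over $\mathbb F_q$ or over $k$, since $\mathbb F_q$ is perfect), the Frobenius condition becomes
$$VF=QF,\qquad Q\in\mathbb F_q[x_0,\dots,x_n],\quad \deg Q=q-1\ \text{or}\ Q=0. \tag{1}$$

**Lemma 1.** $F$ is irreducible over $\mathbb F_q$. Moreover
$$\text{every hyperplane } T \text{ contains an } \mathbb F_q\text{-point that is not on } X. \tag{2}$$

*Proof.* The purpose is to exclude degenerate configurations. Suppose $F=F_1F_2$ with nonconstant factors over $\mathbb F_q$. They are coprime, and $F_1\mid VF=F_1VF_2+F_2VF_1$, so $F_1\mid VF_1$; likewise $F_2\mid VF_2$. At an $\mathbb F_q$-point of $F_1=0$ we have $\nabla F=F_2\nabla F_1$, so $\nabla F_1\ne0$ there. Applied to each $\mathbb F_q$-irreducible factor of $F$ in the role of $F_1$, this shows that every such factor is reduced, Frobenius nonclassical and smooth at $\mathbb F_q$-points. By the Known result its degree is $1$ or at least $s+1$. There are at least two factors and the degrees sum to $s+1$, so all are linear. Two of these hyperplanes are distinct and meet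 in an $\mathbb F_q$-point, as $n\ge2$. That point is singular on $X$, a contradiction.

So $F$ is irreducible of degree $s+1\ge3$, and no hyperplane $T$ lies in $X$. Then $F|_T$ is a nonzero form of degree $s+1\le q-1$, and it is nonzero at some $\mathbb F_q$-vector, which is not the zero vector. $\square$

## Multiplicities on a rational line are $0$ or $1$ modulo $p$

Let $S=X(\mathbb F_q)$ and $i_\ell=|\ell\cap S|$ for a line $\ell$.

**Definition (transverse, $(s+1)$-secant).** The line $\ell$ is *transverse at* $P\in\ell\cap S$ if $\ell\not\subset T_PX$. It is an *$(s+1)$-secant* if $\ell\not\subset X$ and $i_\ell=s+1$.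

From $F(R+tv)=t\sum v_i\,\frac{\partial F}{\partial x_i}(R)+O(t^2)$ for $R\in S$ we read off: $\ell$ is transverse at $R$ iff $F|_\ell$ has a simple root at $R$ (and then $\ell\not\subset X$); and a line in $X$ through $R$ lies in $T_RX$. An $(s+1)$-secant has $s+1$ simple rational roots, so it is transverse at each point of $\ell\cap S$. Example: for $x^3+y^3+z^3$ over $\mathbb F_4$, the line $z=0$ gives $x^3+y^3$, a $3$-secant. The line $x=y$ gives $z^3$, so it is tangent at $[1:1:0]$, with multiplicity $3=p+1$.

**Lemma 2.** Let $\ell\not\subset X$ be a line and $f=F|_\ell$.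
(i) Roots of $f$ outside $\ell(\mathbb F_q)$ have multiplicity divisible by $p$.
(ii) Roots in $\ell(\mathbb F_q)$ have multiplicity $\equiv1\pmod p$. At $R\in\ell\cap S$ the multiplicity is $1$ if $\ell\not\subset T_RX$, and $\ge p+1$ otherwise.
(iii) $1\le i_\ell\le s+1$. In particular every line meets $S$.

*Proof.* We take the logarithmic derivative of $f$ along $V$. Write $f=c\prod_\alpha M_\alpha^{m_\alpha}$ over $k$, with pairwise non-proportional linear forms $M_\alpha$ with roots $\alpha$. By (1),
$$Q|_\ell=\frac{Vf}{f}=\sum_\alpha m_\alpha\frac{V(M_\alpha)}{M_\alpha},$$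
and this is a polynomial. If $p\nmid m_\alpha$, multiply by all the $M_\beta$: we get $M_\alpha\mid V(M_\alpha)$. If $M_\alpha=az_0+bz_1$, then $V(M_\alpha)=az_0^q+bz_1^q$, whose value at $\alpha$ is $M_\alpha(\Phi(\alpha))$. So $\Phi(\alpha)=\alpha$ and $\alpha$ is rational. This is (i).

The terms with $p\mid m_\alpha$ vanish. For a rational root $R$ take $M_R=L_R$ over $\mathbb F_q$, so $V(L_R)=L_R^q$. Hence $Q|_\ell=\sum_R m_RL_R^{q-1}$, summed over rational roots. Let $R_0$ be one of them, represented by a nonzero vector in $\mathbb F_q^{n+1}$. Then $L_R(R_0)^{q-1}$ is $1$ for $R\ne R_0$ and $0$ for $R=R_0$. By (i), $\sum_Rm_R\equiv s+1\equiv1\pmod p$. Thus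
$$Q(R_0)=\sum_{R\ne R_0}m_R\equiv 1-m_{R_0}\pmod p. \tag{3}$$
The left side does not depend on $\ell$. Since $X$ is smooth at $R_0$, some line through $R_0$ is transverse there, and on it $m_{R_0}=1$. So $Q(R_0)=0$, and (3) gives $m_{R_0}\equiv1$ on *every* line $\not\subset X$ through $R_0$. A multiplicity $\ge2$ is therefore $\ge p+1$. This is (ii).

Finally $i_\ell\equiv\sum_Rm_R\equiv1\pmod p$, so $i_\ell\ge1$; and $i_\ell\le\deg f=s+1$. A line contained in $X$ meets $S$ trivially. $\square$

In particular $S\ne\emptyset$.

## Plane sections, and the two places where they get stuck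

The sensible first approach is to cut $X$ with planes and use the Known result for curves. If $H$ is a plane with $F|_H\neq0$, then $F|_H$ divides $V(F|_H)$ by (1). So the Frobenius condition passes to $X\cap H$, and if the section is reduced and smooth at $\mathbb F_q$-points, it is Hermitian. Two things go wrong.

First, the restriction argument needs $H$ defined over $\mathbb F_q$. There are finitely many such planes, and we cannot choose a general one. Bad sections really occur: for the Hermitian surface
$$x_0^sx_1+x_0x_1^s+x_2^{s+1}+x_3^{s+1}=0$$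
the plane $x_1=0$ cuts out $x_2^{s+1}+x_3^{s+1}=0$, which is $s+1$ lines through the rational point $[1:0:0:0]$. Take the line $\ell=\{x_0=x_1=0\}$, an $(s+1)$-secant. The planes $x_0=ax_1$ through it give $(a^s+a)x_1^{s+1}+x_2^{s+1}+x_3^{s+1}$, a Hermitian curve if $a^s+a\neq0$ and $s+1$ concurrent lines otherwise.

This example suggests what to look for. *If $\ell$ is an $(s+1)$-secant and $H\supset\ell$, then $X\cap H$ is reduced*: a multiple factor of $F|_H$ over $k$ would give $F|_\ell$ a multiple root. So we want an $(s+1)$-secant, and then control of the sections through it.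

Second, how do we find an $(s+1)$-secant? By Lemma 2, a transverse line through $P\in S$ is an $(s+1)$-secant iff the roots of $F$ on it are all simple. Simplicity is detected by a discriminant $D$, a form in the direction of the line. We would like a direction over $\mathbb F_q$ where $D\ne0$. But $D$ has degree $q+s-2\ge q$, too large for the low degree fact: such a form can vanish at all $\mathbb F_q$-vectors. This is the precise obstruction. What gets past it is that $D$ is divisible by the $(q-1)$-st power of the equation of $T_PX$, which leaves a factor of degree only $s-1$. This comes from an integrality property of power sums.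

## Power sums of the roots, and the small factor of the discriminant

Fix $P\in S$ and $\mathbb F_q$-coordinates with $P=e_0$, $y=(x_1,\dots,x_n)$:
$$F=x_0^sG_1(y)+x_0^{s-1}G_2(y)+\dots+G_{s+1}(y),\qquad \deg G_i=i,\quad T_PX=\{G_1=0\},\ G_1\neq0. \tag{4}$$

**Normalization: we may assume $G_1\nmid G_{s+1}$.** This is for a cancellation in Lemma 5. A substitution $x_0\mapsto x_0+L(y)$ with $L$ an $\mathbb F_q$-linear form keeps $P$ and $G_1$, and replaces $G_{s+1}$ by $F(L(y),y)$. Suppose $G_1\mid F(L(y),y)$ for all $L$. Given $0\ne y\in\mathbb F_q^n$ with $G_1(y)=0$ and $a\in\mathbb F_q$, choose $L$ with $L(y)=a$; then $F(a,y)=0$. Also $F(a,0)=0$, as $P\in X$. So $F$ vanishes at all $\mathbb F_q$-points of $T_PX$, contradicting (2).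

Let $h(u)=F(u,y)=G_1u^s+G_2u^{s-1}+\dots+G_{s+1}$ and $D=\operatorname{disc}_u(h)\in\mathbb F_q[y]$. With the roots $u_1,\dots,u_s$ of $h$ in an algebraic closure of $K=\mathbb F_q(y)$, $D=G_1^{2s-2}\prod_{i<j}(u_i-u_j)^2$.

**Lemma 3.** $D\neq0$.

*Proof.* This ensures that the roots $u_i$ are distinct, so that $V$ can act on them. $F$ is irreducible of positive degree in $x_0$, so $h$ is irreducible over $K$ by Gauss's lemma. If $D=0$, then $h$ is inseparable and $F\in\mathbb F_q[y][x_0^p]$. Let $y\in\mathbb F_q^n$ with $G_1(y)\ne0$. On the line $\langle P,y\rangle$ the point $P$ is a simple root. The other roots are those of $h_y(u)\in\mathbb F_q[u^p]$, where $h_y$ is $h$ with coefficients evaluated at $y$. Over $k$ this is a $p$-th power, so these multiplicities are divisible by $p$, and by Lemma 2(ii) these roots are not rational. Hence $S\subset T_PX$. Now let $R\in T_PX(\mathbb F_q)$. A line through $R$ not in $T_PX$ meets $S$ by Lemma 2(iii), and necessarily at $R$. So $T_PX(\mathbb F_q)\subset S$, contradicting (2). $\square$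

Let $p_m=\sum_iu_i^m$. As $h$ has leading coefficient $G_1$, one expects powers of $G_1$ in the denominators of $p_m$. The next lemma says that there are none for a long while.

**Lemma 4.** $p_m\in\mathbb F_q[y]$ for $0\le m\le q-1$.

*Proof.* We compute $VF/F$ from the roots and compare with (1). $V$ acts on $\mathbb F_q[y]$, hence on $K$, and extends uniquely to the finite separable extension $K'=K(u_1,\dots,u_s)$, and then to $K'[x_0]$ by $Vx_0=x_0^q$. On $\mathbb F_q[x_0,y]$ this is the old $V$. From $F=G_1\prod(x_0-u_i)$ and $VG_1=G_1^q$,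
$$QF=VF=G_1^{q-1}F+\sum_i(x_0^q-Vu_i)\frac{F}{x_0-u_i}.$$
Modulo $x_0-u_j$ only the $j$-th summand can survive, and $F/(x_0-u_j)$ is prime to $x_0-u_j$ because the roots are distinct. So $x_0-u_j$ divides $x_0^q-Vu_j$, that is, $Vu_j=u_j^q$. Dividing by $F$,
$$Q=G_1^{q-1}+\sum_i\frac{x_0^q-u_i^q}{x_0-u_i}=G_1^{q-1}+\sum_{m=0}^{q-1}p_m\,x_0^{q-1-m}. \tag{5}$$
$Q$ and $G_1^{q-1}$ are polynomials over $\mathbb F_q$ in $x_0,y$. Hence so are all $p_m$ with $0\le m\le q-1$. $\square$

*Check for $q=4$.* Let $F=x_0^2x_1+x_0x_1^2+x_2^3$. Then $VF=F^2$, so $Q=F$. Here $h=x_1u^2+x_1^2u+x_2^3$, so in characteristic $2$ we have $u_1+u_2=x_1$ and $u_1u_2=x_2^3/x_1$. Newton's identities give $p_0=0$, $p_1=x_1$, $p_2=x_1^2$, $p_3=x_1p_2+\frac{x_2^3}{x_1}p_1=x_1^3+x_2^3$, all polynomials, and (5) reads $x_1^3+x_1x_0^2+x_1^2x_0+(x_1^3+x_2^3)=F$, as it should. For larger $m$ integrality can fail: $p_4=p_2^2=x_1^4$, but $p_5=x_1p_4+\frac{x_2^3}{x_1}p_3=x_1^5+x_1^2x_2^3+x_2^6/x_1$.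

**Lemma 5.** $D=G_1^{q-1}D'$ with $D'\in\mathbb F_q[y]$ a nonzero form of degree $s-1$.

*Proof.* We produce a Hankel determinant of power sums, hence a polynomial, which equals $D$ up to factors $G_{s+1}$ and a large power of $G_1$ in the denominator. The roots $u_i$ have degree $1$ in $y$, so $D$ is homogeneous of degree $(2s-2)+s(s-1)=q+s-2$. Let $B=q+1-2s=(s-1)^2$. Since $p_{a+b+B}=\sum_iu_i^a\,u_i^{b+B}$,
$$\det(p_{a+b+B})_{0\le a,b\le s-1}=\det(u_i^a)\det(u_i^{b+B})=\Big(\prod_iu_i\Big)^B\prod_{i<j}(u_i-u_j)^2=\pm\Big(\frac{G_{s+1}}{G_1}\Big)^B\frac{D}{G_1^{2s-2}}. \tag{6}$$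
The shift $B$ is the largest possible: the indices go up to $2s-2+B=q-1$. So by Lemma 4 the left side lies in $\mathbb F_q[y]$. The total power of $G_1$ in the denominator is $B+2s-2=q-1$, hence $G_1^{q-1}\mid D\,G_{s+1}^B$. As $G_1$ is prime and $G_1\nmid G_{s+1}$, $G_1^{q-1}\mid D$. The quotient has degree $q+s-2-(q-1)=s-1$, and it is nonzero by Lemma 3. $\square$

*Check for $q=4$, same $F$.* Here $B=1$ and $p_1p_3-p_2^2=x_1x_2^3$, while $D=(x_1^2)^2-4x_1x_2^3=x_1^4$ and the right side of (6) is $\frac{x_2^3}{x_1}\cdot\frac{x_1^4}{x_1^2}=x_1x_2^3$. Also $D'=x_1$ has degree $s-1=1$.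

For $y\in\mathbb F_q^n$ with $G_1(y)\neq0$ let $\ell_y=\langle P,y\rangle$. These are the lines transverse at $P$. Put $\operatorname{def}_y=s+1-i_{\ell_y}\ge0$.

**Lemma 6.** (i) Some line through $P$ is an $(s+1)$-secant.
(ii) Let $H\ni P$ be a plane containing an $(s+1)$-secant through $P$. Then the sum of $\operatorname{def}$ over the $q$ lines of $H$ through $P$ other than $H\cap T_PX$ is at most $s-1$.

*Proof.* *The defect is a corank.* Let $M=(p_{a+b})_{0\le a,b\le s-1}$. Its entries lie in $\mathbb F_q[y]$ since $2s-2\le q-1$, and $\det M=\prod_{i<j}(u_i-u_j)^2$, so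
$$D=G_1^{2s-2}\det M .$$
Let $G_1(y)\ne0$. By Newton's identities $p_m$ is an integral polynomial in the $G_i/G_1$, so evaluation at $y$ gives $p_m(y)=\sum_\alpha m_\alpha\alpha^m$, where $\alpha$ runs over the distinct roots of $h_y$ and $m_\alpha$ is the multiplicity. Hence $M(y)=\sum_\alpha m_\alpha v_\alpha v_\alpha^T$ with $v_\alpha=(1,\alpha,\dots,\alpha^{s-1})^T$. There are at most $s$ of these vectors and they are linearly independent (Vandermonde), so $\operatorname{rank}M(y)=\#\{\alpha:p\nmid m_\alpha\}$. By Lemma 2 these $\alpha$ are exactly the rational roots, that is, the points of $\ell_y\cap S$ other than $P$. So the rank is $i_{\ell_y}-1$, and $M(y)$ has corank $s-(i_{\ell_y}-1)=\operatorname{def}_y$.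

*(i)* The form $G_1D'\ne0$ has degree $s\le q-1$, so it is nonzero at some $y\in\mathbb F_q^n$. Then $D(y)\neq0$, so $\det M(y)\ne0$ and $\operatorname{def}_y=0$. Since $\ell_y$ is transverse at $P$, it is not contained in $X$, so it is an $(s+1)$-secant.

*(ii)* Let $H=\langle P,Y\rangle$ with $Y\subset\mathbb F_q^n$ of dimension $2$. The given $(s+1)$-secant is transverse at $P$, so it is $\ell_{y_0}$ with $y_0\in Y$, $G_1(y_0)\neq0$. In particular $H\cap T_PX$ is a line, and $q$ lines of $H$ through $P$ remain. The polynomial $h_{y_0}$ has $s$ distinct roots, so $D(y_0)\neq0$, and $D'|_Y$ is a nonzero binary form of degree $s-1$.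

Let $y\in Y$ with $G_1(y)\ne0$, and let $z\in Y$ complete $y$ to a basis. If $M(y)$ has corank $c$, then constant row operations make $c$ rows of $M(y+tz)$ divisible by $t$. So $t^c\mid\det M(y+tz)$, and $\det M|_Y$ vanishes at $[y]$ to order at least $\operatorname{def}_y$. Since $\det M=G_1^{q+1-2s}D'$ and $G_1(y)\ne0$, the same holds for $D'|_Y$. The total number of zeros of $D'|_Y$ with multiplicity is $s-1$. Summing over the rational $[y]\in\mathbb P(Y)$ with $G_1(y)\neq0$ gives (ii). $\square$

## Planes through an $(s+1)$-secant: Hermitian curves and concurrent lines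

We now have secants through every $P\in S$, and a sharp count of points on planes through them. The count separates the two kinds of section seen in the example.

**Proposition 7.** Let $\ell$ be an $(s+1)$-secant and $H\supset\ell$ a plane. Then one of the following holds.
(A) $X\cap H$ is a Hermitian curve, and $H\cap T_PX\not\subset X$ for all $P\in\ell\cap S$.
(B) $F|_H$ is a product of $s+1$ distinct concurrent $\mathbb F_q$-linear forms (up to a constant factor), the lines being $H\cap T_PX$ for $P\in\ell\cap S$.
In both cases, for $P\in\ell\cap S$, every line of $H$ through $P$ transverse at $P$ is an $(s+1)$-secant.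

*Proof.* **Step 1: counting $b=|H\cap S|$ to see that the tangent lines behave alike.** For $P\in\ell\cap S$ let $t_P=H\cap T_PX$. Since $\ell$ is transverse at $P$, $t_P$ is a line and $t_P\cap\ell=\{P\}$. Let $\delta_P\in[0,s-1]$ be the sum in Lemma 6(ii). Each of the $q$ lines of $H$ through $P$ other than $t_P$ contains $s-\operatorname{def}$ further points of $S$, so
$$b=1+qs-\delta_P+(i_{t_P}-1). \tag{7}$$
If $t_P\not\subset X$, then $F|_{t_P}$ has multiplicity $\ge p+1$ at $P$ by Lemma 2(ii), so $0\le i_{t_P}-1\le s-p$ and
$$s^3+1-(s-1)\le b\le s^3+1+(s-p). \tag{8}$$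
If $t_P\subset X$, then $i_{t_P}-1=q$ and
$$b=s^3+1+q-\delta_P\ge s^3+1+q-(s-1). \tag{9}$$
Since $q-(s-1)-(s-p)=(s-1)^2+p>0$, (8) and (9) exclude each other. As $b$ does not depend on $P$, either all $t_P$ with $P\in\ell\cap S$ lie in $X$, or none does.

**Step 2: if no $t_P$ lies in $X$, we verify the hypotheses of the Known result for $C=X\cap H$.** We saw that $C$ is reduced because $F|_\ell$ has distinct roots, and that $F|_H\mid V(F|_H)$, so $C$ is Frobenius nonclassical of degree $s+1$. No line of $H$ lies in $X$: it would meet $\ell$ in a point $P\in\ell\cap S$ and lie in $T_PX$, hence be $t_P$. Suppose $C$ is singular at $R\in H\cap S$. Then every line of $H$ through $R$ has multiplicity $\ge2$, hence $\ge p+1$, at $R$, and contains at most $s+1-p$ points of $S$. So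
$$b\le1+(q+1)(s-p)=s^3+1-pq+s-p<s^3+1-(s-1),$$
the last inequality because $pq+p+1>2s$. This contradicts (8). So $C$ is smooth at $\mathbb F_q$-points, and by the Known result for curves it is Hermitian. This is (A).

Let $m\subset H$ be a line transverse at $P\in\ell\cap S$. Up to a scalar, $F|_m$ is a nonzero Hermitian form in two variables. It does not have rank $1$, since the root $P$ is simple and $s+1>1$. So it has rank $2$ and $s+1$ distinct roots in $m(\mathbb F_q)$: $m$ is an $(s+1)$-secant.

**Step 3: if all $t_P$ lie in $X$, we show that they are concurrent.** The $t_P$ are $s+1$ distinct lines, as $t_P\cap\ell=\{P\}$. So $F|_H=c\prod_PL_P$ with $L_P$ defining $t_P$. For an $\mathbb F_q$-point $R$ of $X\cap H$ let $m_R\geq1$ be the number of these lines through $R$. As $m_R\le s+1<q+1$, there is a line of $H$ through $R$ which is not one of them. It is not contained in $X$, and on it $F$ has multiplicity $m_R$ at $R$, so $m_R\equiv1\pmod p$ by Lemma 2(ii). Thus $m_R\ge2$ implies $m_R\ge3$. Counting incidences, $\sum_Rm_R=(s+1)(q+1)$, so $b=(s+1)(q+1)-\sum_R(m_R-1)$.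 With (9),
$$\sum_R(m_R-1)\le (s^3+q+s+1)-(s^3+1+q-s+1)=2s-1. \tag{10}$$
Suppose the lines are not concurrent. Let $R_0$ have maximal multiplicity; two of the lines meet, so $m_{R_0}\ge3$. Let $A$ be one of the lines not through $R_0$ and $A_0$ one through $R_0$. Put $R_1=A\cap A_0$. Then $m_{R_1}\ge3$, so there is a third line $A'\neq A,A_0$ of the arrangement through $R_1$. It does not contain $R_0$, since otherwise $A'=A_0$. On each of $A$ and $A'$ the sum of $m_R-1$ is $s$, since each of the other $s$ lines meets it exactly once. Moreover $A\cap A'=R_1$, and $R_0$ is on neither. Hence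
$$\sum_R(m_R-1)\ge2s-(m_{R_1}-1)+(m_{R_0}-1)\ge2s,$$
contradicting (10). So the lines are concurrent, which is (B). Then $b=(s+1)q+1=s^3+1+q$, and (9) gives $\delta_P=0$ for every $P\in\ell\cap S$. So all lines of $H$ through $P$ other than $t_P$ are $(s+1)$-secants. $\square$

**Proposition 8.** Let a line $\ell$ be transverse at $P\in S$. Then $\ell$ is an $(s+1)$-secant, and there is a plane $H\supset\ell$ of type (A).

*Proof.* We spread one secant to all transverse lines. By Lemma 6(i) there is an $(s+1)$-secant $\ell_0\ni P$. If $\ell\ne\ell_0$, apply Proposition 7 to $\ell_0$ and the plane $\langle\ell,\ell_0\rangle$: as $\ell$ is transverse at $P$, it is an $(s+1)$-secant. Now suppose all planes through $\ell$ are of type (B). For each line $m\subset T_PX$ through $P$, the plane $\langle\ell,m\rangle$ meets $T_PX$ in $m$, so $m\subset X$. Then all $\mathbb F_q$-points of $T_PX$ lie on $X$, contradicting (2). $\square$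

**Lemma 9.** A form $c$ over $\mathbb F_q$ of degree $\le s-1$ vanishing on $S$ is zero.

*Proof.* This lets us pass from points of $S$ to identities of polynomials. Fix $P\in S$ and let $G$ be a linear form defining $T_PX$. On each line through $P$ not in $T_PX$, $c$ has at least $s+1$ zeros by Proposition 8, so it vanishes identically there. Hence $cG$, of degree $\le s\le q-1$, vanishes at all $\mathbb F_q$-vectors. So $cG=0$ and $c=0$. $\square$

## From lines to the shape $F=\sum a_{ij}x_i^sx_j$

Let $W=\operatorname{span}\{x_i^sx_j\}$. It is stable under linear substitutions, because $s$ is a power of $p$.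

**Proposition 10.** $F\in W$.

*Proof.* **Step 1: what Proposition 8 says about $F$ on a transverse line.** Let $x$ be an $\mathbb F_q$-vector representing a point of $S$ and let $y\in\mathbb F_q^{n+1}$, $y\notin T_xX$. The line $\langle x,y\rangle$ is transverse at $x$, so it lies in a plane on which $F$ is, up to a scalar, a Hermitian form. Substituting $ux+vy$ into the terms $z_i^sz_j$ gives
$$F(ux+vy)\in\operatorname{span}\{u^{s+1},u^sv,uv^s,v^{s+1}\}. \tag{11}$$

**Step 2: the case $s\ge3$; the middle bidegrees vanish identically.** Write $F(x+y)=\sum_{i+j=s+1}F_{i,j}(x,y)$ with $F_{i,j}$ of bidegree $(i,j)$, so $F(ux+vy)=\sum u^iv^jF_{i,j}(x,y)$. Let $2\le i\le s-1$, so also $2\le j\le s-1$. By (11), for $x\in S$ the form $F_{i,j}(x,\cdot)$ vanishes at all $\mathbb F_q$-vectors $y\notin T_xX$. Multiply it by the equation of $T_xX$: the product has degree $j+1\le s\le q-1$ and vanishes at all $\mathbb F_q$-vectors, so it is zero. Hence $F_{i,j}(x,\cdot)=0$. So each coefficient of $F_{i,j}$ with respect to $y$ is a form in $x$ of degree $i\le s-1$ vanishing on $S$.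 By Lemma 9 it is zero. Thus $F_{i,j}=0$ for $2\le i\le s-1$.

**Step 3: still $s\ge3$; we read off which monomials can occur.** Let $F=\sum_ac_ax^a$. Then
$$F_{i,j}=\sum_ac_a\sum_{b\le a,\ |b|=i}\ \prod_k\binom{a_k}{b_k}\,x^by^{a-b},$$
and distinct $(a,b)$ give distinct monomials. So if $c_a\ne0$, then $\prod_k\binom{a_k}{b_k}\equiv0\pmod p$ whenever $b\le a$ and $2\le|b|\le s-1$. Write $a_k=\sum_ta_{k,t}p^t$ in base $p$ and consider the multiset containing, for all $k$ and $t$, $a_{k,t}$ copies of $p^t$. Its sum is $|a|=s+1$. A sub-multiset is a choice of $0\le b_{k,t}\le a_{k,t}$. With $b_k=\sum_tb_{k,t}p^t$, Lucas' theorem gives $\binom{a_k}{b_k}\equiv\prod_t\binom{a_{k,t}}{b_{k,t}}\not\equiv0\pmod p$, since $a_{k,t}\le p-1$. So every subset sum is $|b|$ for some $b$ with nonzero product, and hence no subset sum lies in $[2,s-1]$. Therefore no $p^t$ with $1\le t<e$ occurs. No $p^t$ with $t>e$ occurs either, since $p^t\ge2s>s+1$. Only $1$'s and $s$'s are left, and at most one $s$, as $2s>s+1$. If there were only $1$'s, at least four of them, the subset sum $2\le s-1$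 would occur. So the multiset is $\{s,1\}$, that is, $x^a=x_i^sx_j$, possibly with $i=j$. Thus $F\in W$.

**Step 4: the case $s=2$, $q=4$, where there are no middle bidegrees.** Here $[2,s-1]$ is empty and (11) says nothing, so we use three vectors. Write
$$F=\sum a_{ij}x_i^2x_j+\sum_{i<j<k}c_{ijk}x_ix_jx_k$$
and let $c(x,y,z)$ be the coefficient of $uvw$ in $F(ux+vy+wz)$. This is a symmetric trilinear form. It is alternating: the coefficient of $uvw$ in $F((u+v)x+wz)$ comes from a multiple of $(u+v)^2w$, so it is a multiple of $2=0$. Elements of $W$ contribute $0$, because squaring is additive, and $c(e_i,e_j,e_k)=c_{ijk}$. So we must show $c=0$.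

Let $x\in S$, $y\in\mathbb F_4^{n+1}$ with $y\notin T_xX$, and $z\in\mathbb F_4^{n+1}$. We claim $c(x,y,z)=0$. This is clear if $z\in\langle x,y\rangle$, as $c$ is alternating. Otherwise $H=\langle x,y,z\rangle$ is a plane containing $\langle x,y\rangle$, which is a $3$-secant by Proposition 8. So Proposition 7 applies.

- In case (A), $F|_H$ is a scalar times a Hermitian form, so it is a combination of terms $z_i^2z_j$, and $c$ vanishes on the vectors of $H$.
- In case (B), $F|_H$ is a product of linear forms vanishing at a common vector $v\ne0$. So $F(\xi+tv)=F(\xi)$ on $H$, and $c(v,\cdot,\cdot)=0$ on $H$. Completing $v$ to a basis of the $3$-dimensional space, we see that an alternating trilinear form with $v$ in its kernel is zero there.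

So $c(x,y,z)=0$ in all cases. The vectors $y\notin T_xX$ form the complement of a hyperplane and span $\mathbb F_4^{n+1}$, so $c(x,\cdot,\cdot)=0$ for all $x\in S$. By Lemma 9 in degree $1=s-1$, no nonzero linear form vanishes on $S$, so $S$ spans. Hence $c=0$ and $F\in W$. $\square$

## The coefficient matrix is Hermitian and invertible

*End of the proof of Theorem 1.* **Step 1: the Frobenius condition makes the matrix Hermitian up to a scalar.** Write $F=\sum_{i,j}a_{ij}x_i^sx_j$ with $a_{ij}\in\mathbb F_q$; the monomials are distinct because $s\ge2$. Let $F^*=\sum a_{ij}^sx_ix_j^s$. As $V(x_i^s)=0$ and $a_{ij}^q=a_{ij}$,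
$$VF=\sum a_{ij}x_i^sx_j^q=(F^*)^s .$$
$F$ divides $VF$ and is irreducible over $\mathbb F_q$, so $F\mid F^*$. Both have degree $s+1$ and $F^*\ne0$, so $F^*=\lambda F$ with $\lambda\in\mathbb F_q^*$. Comparing coefficients of $x_i^sx_j$,
$$a_{ji}^s=\lambda a_{ij}\quad\text{for all } i,j.$$

**Step 2: we remove the scalar.** Applying this twice, $a_{ij}=a_{ij}^q=(\lambda a_{ji})^s=\lambda^sa_{ji}^s=\lambda^{s+1}a_{ij}$. Some $a_{ij}$ is nonzero, so $\lambda^{s+1}=1$. The group $\mathbb F_q^*$ is cyclic of order $(s-1)(s+1)$, so its $(s-1)$-st powers are exactly the elements of order dividing $s+1$. Choose $\mu\in\mathbb F_q^*$ with $\mu^{s-1}=\lambda^{-1}$. Then $(\mu a_{ji})^s=\mu^{s}\lambda a_{ij}=\mu a_{ij}$. Replacing $F$ by $\mu F$, we may assume $a_{ji}^s=a_{ij}$.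

**Step 3: smoothness at $\mathbb F_q$-points makes the matrix invertible.** If $\det(a_{ij})=0$, choose $0\ne w\in\mathbb F_q^{n+1}$ with $\sum_ia_{ij}w_i=0$ for all $j$, and put $v_i=w_i^s$, so $v_i^s=w_i^q=w_i$. Then
$$\frac{\partial F}{\partial x_j}(v)=\sum_ia_{ij}v_i^s=\sum_ia_{ij}w_i=0\quad\text{for all }j,$$
and $F(v)=\sum_jv_j\,\frac{\partial F}{\partial x_j}(v)=0$. So $v$ is a singular $\mathbb F_q$-point of $X$, a contradiction. Hence $F$ is a Hermitian form of rank $n+1$. By the classification recalled above it is equivalent over $\mathbb F_q$ to $x_0^{s+1}+\dots+x_n^{s+1}$. So $X$ is Hermitian. $\blacksquare$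

## Multiple components without rational points

*Proof of Theorem 2.* **Step 1: we separate simple from multiple factors.** Factor $F=c\prod F_i^{m_i}$ over $\mathbb F_q$, with $F_i$ irreducible and pairwise non-proportional. Let $G=\prod_{m_i=1}F_i$ and $B=c\prod_{m_i\ge2}F_i^{m_i}$, so $F=GB$. At an $\mathbb F_q$-zero of $B$ some $F_i$ with $m_i\ge2$ vanishes, and so do all partials of $F$. This is excluded, so $B$ has no zeros in $\mathbb P^n(\mathbb F_q)$.

**Step 2: $G$ satisfies the hypotheses of Theorem 1, except for its degree.** $VF$ vanishes on $X(k)$, and $F_i$ is squarefree over $k$, so $F_i\mid VF$ by the Nullstellensatz. If $m_i=1$, then $VF=V(F_i)\,(F/F_i)+F_i\,V(F/F_i)$ gives $F_i\mid V(F_i)\,(F/F_i)$, and $F_i\nmid F/F_i$, so $F_i\mid VF_i$. Therefore $G\mid VG$. At $\mathbb F_q$-zeros of $G$ we have $\nabla F=B\nabla G$, so $\nabla G\ne0$ there. And $G$ is reduced.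

**Step 3: the alternative.** If $\deg G\ge2$, the Known result gives $\deg G\ge s+1$. So $F=G$ up to a constant, and Theorem 1 gives (a). Otherwise $\deg G\le1$. Then $B$ is nonconstant, since $\deg F=s+1\geq 3$, and (b) holds. The cases exclude each other: Hermitian forms are squarefree, and in (b) $F$ has a multiple factor.

**Step 4: the converse.** For (a) see Theorem 1. Let $F$ be as in (b), of degree $s+1$. At points with $B=0$ all partials of $F$ vanish, so the tangency condition is empty. At points with $L=0\ne B$ we have $\nabla F=B\nabla L\ne0$, so $T_PX=\{L=0\}$, and $\Phi$ preserves $\{L=0\}$. All $\mathbb F_q$-points of $X$ are of the latter kind (if $F=B$ there are none), so no $\mathbb F_q$-point of $X$ kills all partials.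

**Step 5: when (b) occurs.** The product of the distinct irreducible factors of $B$ is a form in $n+1$ variables over $\mathbb F_q$ without nontrivial $\mathbb F_q$-zero. By Chevalley's theorem its degree is at least $n+1$, so $\deg B\ge2(n+1)$. As $\deg B\in\{s,s+1\}$, we get $s+1\ge2n+2$, that is, $s\ge2n+1$.

Conversely, for $m\ge n+1$ choose $\omega_0,\dots,\omega_n\in\mathbb F_{q^m}$ linearly independent over $\mathbb F_q$, and let
$$A=N_{\mathbb F_{q^m}/\mathbb F_q}\Big(\sum_i\omega_ix_i\Big)=\prod_{j=0}^{m-1}\Big(\sum_i\omega_i^{q^j}x_i\Big).$$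
It has coefficients in $\mathbb F_q$ and degree $m$. It has no nontrivial $\mathbb F_q$-zero, because a norm vanishes only at $0$ and the $\omega_i$ are independent. Let $s\ge2n+1$. If $s$ is odd, take $F=A^2$ with $m=(s+1)/2\ge n+1$. If $s$ is even, then $s\ge2n+2$; take $F=x_0A^2$ with $m=s/2\ge n+1$. Both have degree $s+1$ and are of type (b).

So (b) occurs iff $s\ge2n+1$, and "reduced" can be omitted from the conjecture iff $\sqrt q\le2n$. $\blacksquare$
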